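# Codes in Johnson graphs that are neighbour-transitive under $\mathrm{Sp}(2n,2)$

## 1. The classification, and what it lists

Signs $\pm$ and numbers $\pm1$ are identified throughout.

**Theorem A.** Let $n\ge 3$, let $B$ be a nondegenerate alternating form on $W=\mathbb F_2^{2n}$ with isometry group $G=\mathrm{Sp}(2n,2)$, let $\varepsilon=\pm1$, and let $\mathcal V=\mathcal V^\varepsilon$ be the set of quadratic forms of type $\varepsilon$ on $W$ with polar form $B$, so that $v=|\mathcal V|=2^{2n-1}+\varepsilon 2^{n-1}$. For a nondegenerate subspace $U$ of dimension $2m$ put $s_U(Q)=2^{-m}\sum_{u\in U}(-1)^{Q(u)}=\pm1$, the type of $Q|_U$. The $G$-neighbour-transitive codes $\Gamma\subset J(v,k)$ with $2\le k\le v-2$ and $\delta(\Gamma)\ge 3$ are exactly the following $G$-orbits.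

- (A) $\Gamma=\{\gamma_R\}$ or $\Gamma=\{\gamma_R^c\}$, where $R$ runs over all totally isotropic $r$-subspaces of $W$ and $\gamma_R=\{Q\in\mathcal V: Q|_R=0\}$. Here $1\le r\le n$ if $\varepsilon=+$; $1\le r\le n-1$ if $\varepsilon=-$; and $(n,\varepsilon,r)\ne(3,-,2)$. The value of $k$ is $k_r=2^{n-1}(2^{n-r}+\varepsilon)$, respectively $v-k_r=2^{2n-r-1}(2^r-1)$.
- (B) $\Gamma=\{\gamma_U^\sigma\}$, where $U$ runs over all nondegenerate $2m$-subspaces of $W$ and $\gamma_U^\sigma=\{Q\in\mathcal V: s_U(Q)=\sigma\}$. If $\varepsilon=+$: $1\le m\le n/2$, $\sigma=\pm$, and $k=2^{n-2}(2^m+\sigma)(2^{n-m}+\sigma)$. If $\varepsilon=-$: $1\le m\le n-1$, $\sigma=+$, and $k=2^{n-2}(2^m+1)(2^{n-m}-1)$. (For $\varepsilon=-$ one has $\gamma_U^-=\gamma_{U^\perp}^+$, so complementary codes are included.)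
- (C) $n=4$, $\varepsilon=+$, $v=136$, and $\Gamma$ is the $G$-orbit of $\gamma$ or of $\gamma^c$, where $|\gamma|=10$ and $|\gamma^c|=126$. Identify $W$ with the even subsets of $\Omega=\{1,\dots,10\}$ modulo $\Omega$, with $B(x,y)=|x\cap y|$ modulo $2$; then $\gamma=\{Q_i:i\in\Omega\}$ with $Q_i(x)=\frac{|x|}{2}+|x\cap\{i\}|$ modulo $2$. The stabiliser in $G$ of a codeword is $S_{10}$.

The codes listed are pairwise distinct. For given $n,\varepsilon,k$, the codes in $J(v,k)$ are those on the list with that value of $k$.

Here $\gamma^c=\mathcal V\setminus\gamma$. Let us unpack the words.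

**Definition (Johnson graph, code).** The vertices of $J(v,k)$ are the $k$-subsets of a $v$-set $\mathcal V$, where $2\le k\le v-2$. Two are adjacent when they meet in $k-1$ points, and the distance is $d(\alpha,\beta)=k-|\alpha\cap\beta|$. A code $\Gamma$ is a nonempty proper subset of the vertex set; its elements are codewords. If $|\Gamma|\ge2$, $\delta(\Gamma)$ is the least distance between distinct codewords. The set $\Gamma_1$ of neighbours consists of the non-codewords adjacent to at least one codeword.

**Definition (neighbour-transitive).** Let $G$ be a group of automorphisms of $J(v,k)$ leaving $\Gamma$ invariant. Then $\Gamma$ is $G$-neighbour-transitive if $G$ is transitive on $\Gamma$ and on $\Gamma_1$.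

For a small example take $v=6$, $k=3$, $\Gamma=\{123,456\}$. Here $\delta=3$, and each of the other $18$ triples is a neighbour: nine meet $123$ in two points and nine meet $456$ in two points. The group generated by $S_3\times S_3$ and $(14)(25)(36)$ is transitive on $\Gamma$ and on the $18$ neighbours. Already $S_3\times S_3$, which fixes the codeword $\gamma=123$, is transitive on $\gamma\times\gamma^c$.

**Definition (polar form, type).** A quadratic form on $W$ with polar form $B$ is a function $Q:W\to\mathbb F_2$ with $Q(x+y)=Q(x)+Q(y)+B(x,y)$. Its type is the sign $s_W(Q)$.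

For $\dim W=2$ and $B(e,f)=1$ there are four such forms, with values $(Q(e),Q(f),Q(e+f))$ equal to $(0,0,1)$, $(0,1,0)$, $(1,0,0)$, $(1,1,1)$. The first three have $\sum(-1)^{Q}=2$ and type $+$. The last has sum $-2$ and type $-$.

The group $G$ acts on forms by $(gQ)(x)=Q(g^{-1}x)$, preserving polar form and type. So $G$ acts on $\mathcal V$, and hence on the $k$-subsets of $\mathcal V$. The problem comes from Robert A. Liebler and Cheryl E. Praeger, "Neighbour-transitive codes in Johnson graphs", arXiv:1311.0113 (2013). Its context is that, for codes with $\delta(\Gamma)\ge3$ for which $G:=\mathrm{Aut}(\Gamma)\cap\mathrm{Sym}(\mathcal V)$ is neighbour-transitive, either $\Gamma$ is known explicitly or $G$ is a symplectic group acting $2$-transitively on forms as above. The problem is that remaining case.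

In words, a codeword is a set of quadratic forms cut out by one condition. In (A) the condition is to vanish on a totally isotropic subspace ($B=0$ on $R$). In (B) it is to have prescribed type on a nondegenerate subspace. There is one sporadic family, for $v=136$. For $n=3$ the list reads as follows. When $\varepsilon=+$, $v=36$: (A) gives $k=20,16$ for $r=1$, $k=12,24$ for $r=2$, $k=8,28$ for $r=3$, and (B) gives $k=30$ and $k=6$. When $\varepsilon=-$, $v=28$: (A) gives $k=12,16$ for $r=1$, and (B) gives $k=18$ for $m=1$ and $k=10$ for $m=2$. The case $(3,-,2)$ would give $k=4,24$; we shall see that its minimum distance is $2$.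

## 2. Quadratic forms and transvections over $\mathbb F_2$

Write $\lambda_a(x)=B(a,x)$, and let $\mathcal Q$ be the set of all forms with polar form $B$. The difference of two such forms is linear, and every linear functional is a unique $\lambda_a$. So if $Q\in\mathcal Q$, then $\mathcal Q=\{Q+\lambda_a:a\in W\}$ and $|\mathcal Q|=2^{2n}$. Also
$$g(Q+\lambda_a)=gQ+\lambda_{ga}\qquad(g\in G),$$
because $B(a,g^{-1}x)=B(ga,x)$.

The number $s_W(Q)$ is a sign: since $Q(x)+Q(x+z)=Q(z)+B(x,z)$,
$$\Big(\sum_x(-1)^{Q(x)}\Big)^2=\sum_z(-1)^{Q(z)}\sum_x(-1)^{B(x,z)}=2^{2n}.$$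
For $w\neq0$ we have $\sum_{Q\in\mathcal Q}(-1)^{Q(w)}=\pm\sum_a(-1)^{B(a,w)}=0$. Hence $\sum_{Q\in\mathcal Q}s_W(Q)=2^{-n}\cdot2^{2n}=2^n$. So the number of forms of type $\varepsilon$ in dimension $2m$ is
$$N^\varepsilon(m)=2^{m-1}(2^m+\varepsilon),\qquad N^+(0)=1,\ N^-(0)=0.$$
If $U$ is nondegenerate then $W=U\perp U^\perp$ and $Q(u+u')=Q(u)+Q(u')$, so $s_W=s_Us_{U^\perp}$. Moreover a form in $\mathcal Q$ is the same thing as a pair of forms on $U$ and $U^\perp$ with polar forms $B|_U$ and $B|_{U^\perp}$. Hence
$$|\gamma_U^\sigma|=N^\sigma(m)N^{\varepsilon\sigma}(n-m)=2^{n-2}(2^m+\sigma)(2^{n-m}+\varepsilon\sigma).$$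

We recall three textbook facts. First, forms of the same type on spaces of the same dimension, with nondegenerate polar forms, are isometric. For $Q,Q_1\in\mathcal Q$ of the same type this gives $g\in G$ with $gQ=Q_1$. Second, Witt's theorem: if $Q$ has nondegenerate polar form, every $Q$-preserving linear bijection between two subspaces extends to an element of the isometry group $O(Q)$, and $O(Q)\le G$ when $Q\in\mathcal Q$. Third, a basis of a totally isotropic subspace, or a symplectic basis of a nondegenerate subspace, extends to a symplectic basis of $W$. So $G$ is transitive on the totally isotropic $r$-subspaces and on the nondegenerate $2m$-subspaces.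

**(2.1)** $Q$ and $Q+\lambda_a$ have the same type if and only if $Q(a)=0$. Indeed $Q(x)+B(a,x)=Q(x+a)+Q(a)$, so $s_W(Q+\lambda_a)=(-1)^{Q(a)}s_W(Q)$.

In particular $G$ is $2$-transitive on $\mathcal V$. It is transitive by the first fact. The forms in $\mathcal V$ other than $Q$ are $Q+\lambda_a$ with $a\neq0$, $Q(a)=0$, and by Witt $O(Q)$ is transitive on such $a$.

**Definition (transvection).** For $a\ne0$, $t_a(x)=x+B(x,a)a$. This lies in $G$, satisfies $t_a^2=1$, and $ht_ah^{-1}=t_{ha}$ for $h\in G$. We put $t_0=1$.

**(2.2)** $t_aQ=Q+\lambda_a$ if $Q(a)=0$, and $t_aQ=Q$ if $Q(a)=1$. Indeed, with $b=B(x,a)$, $Q(x+ba)=Q(x)+bQ(a)+b$. In the two-dimensional example, $t_e$ turns $(0,0,1)$ into $(0,1,0)$ and fixes $(1,1,1)$.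

So if two forms of the same type differ by $\lambda_a$, the transvection $t_a$ takes one to the other. The whole proof rests on this.

**(2.3)** Every subgroup $H\le G$ has as many orbits on $\mathcal Q$ as on $W$. For a function $f:W\to\mathbb C$ put $(Mf)(Q)=\sum_w(-1)^{Q(w)}f(w)$. With $Q=Q_0+\lambda_a$ the matrix entry is $(-1)^{B(a,w)}(-1)^{Q_0(w)}$, an invertible (Hadamard) matrix times a diagonal $\pm1$ matrix, so $M$ is invertible. Also $(Mf)(hQ)=\sum_w(-1)^{Q(h^{-1}w)}f(w)=\sum_w(-1)^{Q(w)}f(hw)$, so $M$ is compatible with $H$. It therefore maps the $H$-invariant functions on $W$ bijectively to those on $\mathcal Q$. The dimension of the invariant functions is the number of orbits.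

**(2.4)** Let $R$ be totally isotropic of dimension $r$. For $Q_0\in\mathcal Q$ the restriction $Q_0|_R$ is linear, so it equals some $\lambda_a|_R$, and $Q_0+\lambda_a$ vanishes on $R$. The forms in $\mathcal Q$ vanishing on $R$ make up one coset of $\{\lambda_a:a\in R^\perp\}$. Such a $Q$ is constant on cosets of $R$ in $R^\perp$, so it induces a form $\bar Q$ on $R^\perp/R$, a space of dimension $2(n-r)$ with nondegenerate induced form. Summing $(-1)^Q$ over $x+R$ gives $(-1)^{Q(x)}\sum_{z\in R}(-1)^{B(x,z)}$, which is $0$ unless $x\in R^\perp$. Hence $\sum_W(-1)^Q=2^r\sum_{R^\perp/R}(-1)^{\bar Q}$, that is, $2^ns_W(Q)=2^r2^{n-r}s(\bar Q)$, and $Q$ and $\bar Q$ have the same type. Replacing $Q$ by $Q+\lambda_a$, $a\in R^\perp$, replaces $\bar Q$ by $\bar Q+\lambda_{\bar a}$. So $Q\mapsto\bar Q$ is onto, with fibres of size $2^r$. Therefore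
$$|\gamma_R|=2^rN^\varepsilon(n-r)=2^{n-1}(2^{n-r}+\varepsilon)=k_r,$$
which is zero if and only if $\varepsilon=-$ and $r=n$.

## 3. From neighbours to the product $\gamma\times\gamma^c$

**(3.1) Proposition.** Let $n\ge3$, $2\le k\le v-2$, and let $\Gamma\subset J(v,k)$ be $G$-invariant with $\delta(\Gamma)\ge3$. Then $\Gamma$ is $G$-neighbour-transitive if and only if $\Gamma=\gamma^G$ for some $\gamma$ such that $G_\gamma$ is transitive on $\gamma\times\gamma^c$.

*Proof.* A $G$-invariant $\Gamma$ cannot have only one codeword, because $G$ is transitive on $\mathcal V$; so $\delta$ makes sense. The vertices adjacent to $\gamma\in\Gamma$ are the sets $(\gamma\setminus\{x\})\cup\{y\}$ with $(x,y)\in\gamma\times\gamma^c$; the pair is determined by the vertex. They are non-codewords since $\delta\ge2$, so they all lie in $\Gamma_1$.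

Suppose $\Gamma$ is $G$-neighbour-transitive, and let $\nu,\nu'$ be adjacent to $\gamma$. Some $g\in G$ maps $\nu$ to $\nu'$. Then $g\gamma$ is a codeword adjacent to $\nu'$. Two codewords adjacent to the same vertex are at distance at most $2$, so $\delta\ge3$ forces $g\gamma=\gamma$. Hence $g\in G_\gamma$ maps the pair of $\nu$ to the pair of $\nu'$.

Conversely, suppose $\Gamma=\gamma^G$ with $G_\gamma$ transitive on $\gamma\times\gamma^c$. Each $\nu\in\Gamma_1$ is adjacent to some $g\gamma$, so $g^{-1}\nu$ is adjacent to $\gamma$, and $G_\gamma$ is transitive on the vertices adjacent to $\gamma$. $\square$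

So we must find all $\gamma$ with $G_\gamma$ transitive on $\gamma\times\gamma^c$, and compute distances. The answers do not need the conditions on $\delta$ and $k$.

**Theorem B.** Let $n\ge2$ and let $\emptyset\ne\gamma\subsetneq\mathcal V^\varepsilon$. Then $G_\gamma$ is transitive on $\gamma\times\gamma^c$ if and only if $\gamma$ or $\gamma^c$ is one of: a singleton; $\gamma_R$ as in (A), with $(3,-,2)$ allowed; $\gamma_U^\sigma$ as in (B); the $10$-set in (C).

**Theorem C.** Let $n\ge3$. A code and its complementary code have the same $\delta$, and the minimum distances are as follows.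

- (A): if $\varepsilon=+$, then $\delta=2^{2n-r-2}$ for $r<n$ and $\delta=2^{n-1}$ for $r=n$. If $\varepsilon=-$, then $\delta=2^{2n-r-2}-2^{n-2}$.
- (B): $\delta=2^{2n-4}$, except $\delta=2^{2n-4}-2^{n-3}$ if $\varepsilon=+$ and $n=2m+1$.
- (C): $\delta=6$.

In particular $\delta=2$ for $(n,\varepsilon,r)=(3,-,2)$, and $\delta\ge3$ in all other cases.

**Theorem A follows from Theorems B and C.** By (3.1) and Theorem B, a code as in Theorem A is the $G$-orbit of a set $\gamma$ on the list of Theorem B, up to complement. Singletons and their complements have $k\in\{1,v-1\}$ and drop out. The case $(3,-,2)$ drops out because $\delta=2$. Conversely, each orbit listed in Theorem A has $\delta\ge3$ by Theorem C (hence is a proper subset of the vertices), and it is $G$-neighbour-transitive by Theorem B and (3.1). It remains to see that $2\le k\le v-2$, where $n\ge3$. In (A), $k_r\ge2^{n-1}\ge4$ whenever it is nonzero, and $v-k_r=2^{n-1}(2^n-2^{n-r})\ge4$. In (B), both $\gamma_U^\sigma$ and its complement $\gamma_U^{-\sigma}$ have size $2^{n-2}(2^m\pm1)(2^{n-m}\pm1)\ge2$.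 In (C) the sizes are $10$ and $126$. By the third fact in Section 2 the sets $\{\gamma_R\}$, $\{\gamma_R^c\}$ and $\{\gamma_U^\sigma\}$ are single $G$-orbits. In (C), two identifications of $W$ with the model differ by an element of $G$, so the orbit does not depend on the choice. Distinctness, and the stabiliser in (C), are proved in Section 11. $\square$

## 4. Six forms: the case $n=2$, $\varepsilon=-$ by hand

Let $\Omega_6=\{1,\dots,6\}$ and let $W$ be the even subsets of $\Omega_6$ modulo $\Omega_6$, with sum the symmetric difference and $B(x,y)=|x\cap y|$ modulo $2$. The space has dimension $4$. The form is well defined because $|x\cap\Omega_6|=|x|$ is even. It is nondegenerate: an even set meeting every $2$-subset evenly is $\emptyset$ or $\Omega_6$. Every nonzero vector is a unique $2$-subset $\{i,j\}$ (a $4$-subset equals its complement). The transvection $t_{\{i,j\}}$ adds $\{i,j\}$ to exactly those $x$ that contain one of $i,j$, so it acts as the transposition $(i\,j)$, and $S_6\le G$.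

For odd $A$ put $Q_A(x)=\frac{|x|}2+|x\cap A|$ modulo $2$. Since $|x+y|=|x|+|y|-2|x\cap y|$, the polar form is $B$. Since $Q_A(\Omega_6)=3+|A|$ is even and $|x\cap\Omega_6|$ is even, $Q_A$ is well defined modulo $\Omega_6$. Moreover $Q_A=Q_{A'}$ exactly when $A'\in\{A,A^c\}$. This gives all $16$ forms: six with $|A|\in\{1,5\}$ and ten with $|A|=3$. As $|\mathcal V^-|=6$ and $|\mathcal V^+|=10$, we get $\mathcal V^-=\{Q_1,\dots,Q_6\}$ with $Q_i=Q_{\{i\}}$.

Now every nonempty proper subset $\gamma$ of these six points satisfies the condition of Theorem B, because $G_\gamma$ contains the symmetric groups on $\gamma$ and on $\gamma^c$. Theorem B must therefore account for all subsets, and it does. Sizes $1$ and $5$ are singletons and complements. For $R=\langle\{1,2\}\rangle$, $Q_i(\{1,2\})=1+|\{i\}\cap\{1,2\}|$ vanishes if and only if $i\in\{1,2\}$, so $\gamma_R=\{Q_1,Q_2\}$; this covers sizes $2$ and $4$. For $U=\{\emptyset,12,13,23\}$ one has $U^\perp=\{\emptyset,45,46,56\}$. The form $Q_1$ takes the values $0,0,1$ on $12,13,23$ (type $+$ on $U$),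 and $Q_4$ takes the values $1,1,1$ (type $-$). By symmetry $\gamma_U^+=\{Q_1,Q_2,Q_3\}$, which covers size $3$.

Look at which transvections preserve $\gamma$: they are the transpositions inside the index set of $\gamma$ or inside that of $\gamma^c$. For $\gamma=\{Q_1,Q_2\}$ the corresponding vectors are $12$ and the six $2$-subsets of $\{3,4,5,6\}$, which are the seven nonzero vectors of $R^\perp=\{1,2\}^\perp$, a proper subspace. For $\gamma=\{Q_1,Q_2,Q_3\}$ they are the nonzero vectors of $U\cup U^\perp$. For $\gamma=\{Q_1\}$ they are the ten $2$-subsets of $\{2,\dots,6\}$. The general proof separates these three shapes.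

## 5. The transvections that preserve $\gamma$

For the proof of "only if" in Theorem B, let $n\ge2$, let $H=G_\gamma$, and assume $H$ is transitive on $\gamma\times\gamma^c$. Then $\gamma$ and $\gamma^c$ are exactly the $H$-orbits on $\mathcal V$; in particular $H$ is not transitive on $\mathcal V$, and this is the contradiction we shall use most. Put
$$E=\{a\ne0:t_a\in H\},\qquad D=W\setminus(E\cup\{0\}).$$
Since $ht_ah^{-1}=t_{ha}$, $E$ and $D$ are $H$-invariant.

**Step 1: $D$ is a single nonempty $H$-orbit.** This step turns the hypothesis on pairs of forms into a statement about vectors. If $a\in D$, then $t_a\gamma\neq\gamma$, so some $Q\in\gamma$ has $t_aQ\in\gamma^c$, and $t_aQ=Q+\lambda_a$ by (2.2). Conversely, if $Q\in\gamma$ and $Q+\lambda_a\in\gamma^c$, then $a\ne0$, $Q(a)=0$ by (2.1), and $t_aQ=Q+\lambda_a\notin\gamma$, so $a\in D$. So $D$ is the image of $\gamma\times\gamma^c$ under the map $(Q,Q+\lambda_a)\mapsto a$, which is $H$-equivariant. The image of an orbit is an orbit.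

**Step 2: closure.** This gives the one algebraic rule that $E$ obeys.

(5.1) If $a,b\in E$ and $B(a,b)=1$, then $a+b\in E$.

Indeed $t_a(b)=a+b$ and $E$ is $H$-invariant.

**Step 3: $E\ne\emptyset$.** This excludes the case where $H$ contains no transvection and the set $E$ would be of no use. If $E=\emptyset$, then $D=W\setminus\{0\}$ is an $H$-orbit, so $H$ has two orbits on $W$. By (2.3) it has two orbits on $\mathcal Q$. Since $\mathcal V^+$ and $\mathcal V^-$ are nonempty and $H$-invariant, these are the orbits, so $H$ is transitive on $\mathcal V$, a contradiction.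

A sensible plan now is linear algebra: look for subspaces that $E$ determines. There are two natural operations, taking the span of $E$, and splitting $E$ along orthogonality. The next section carries this out, and the section after it shows where it stops.

## 6. When $E$ lies in a proper subspace or splits orthogonally

**Step 4: the case $U:=\langle E\rangle\ne W$.** We show that $\gamma$ or $\gamma^c$ is some $\gamma_R$.

The subspace $U$ is $H$-invariant and $W\setminus U\subseteq D$. As $D$ is one orbit and $W\setminus U$ is invariant and nonempty, $D=W\setminus U$, so $E=U\setminus\{0\}$. Let $R=U^\perp\ne0$. If $R\not\subseteq U$, the invariant subspace $R$ meets $D$, hence contains $D$. The complement of a proper subspace spans $W$, so $R=W$ and $U=0$, contrary to Step 3. So $R\subseteq U=R^\perp$, that is, $R$ is totally isotropic. Let $r=\dim R$.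

(6.1) Forms in $\mathcal V$ with the same restriction to $R$ are in the same $H$-orbit.

Indeed, if $Q'=Q+\lambda_a$ agrees with $Q$ on $R$, then $a\in R^\perp=U$, and $Q(a)=0$ by (2.1). So $Q'=Q$, or $a\in E$ and $Q'=t_aQ$ with $t_a\in H$.

If $\gamma_R\ne\emptyset$, it is $H$-invariant (since $R$ is) and by (6.1) contained in one $H$-orbit. Hence $\gamma_R\in\{\gamma,\gamma^c\}$, and by (2.4) $r$ is in the range of (A).

If $\gamma_R=\emptyset$, then by (2.4) $\varepsilon=-$ and $r=n$, so $U=R^\perp=R$. Now $H$ is transitive on $D=W\setminus R$, hence on the nonzero vectors of $W/R$. The map $w+R\mapsto\lambda_w|_R$ is an $H$-isomorphism $W/R\to R^*$, since its kernel is $R^\perp/R=0$. So $H$ is transitive on $R^*\setminus0$. The restrictions $Q|_R$, $Q\in\mathcal V$, are linear and, as $\gamma_R=\emptyset$, nonzero. So for $Q,Q'\in\mathcal V$ some $h\in H$ gives $hQ|_R=Q'|_R$, and by (6.1) $hQ$ and $Q'$ are in one $H$-orbit. Thus $H$ is transitive on $\mathcal V$, a contradiction.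

**Step 5: orthogonal splitting when $\langle E\rangle=W$.** We decompose $W$ along the connected components of $E$.

Let $\Delta$ be the graph on $E$ with $a\sim b$ if and only if $B(a,b)=1$. Let $E_1,\dots,E_c$ be its components and $U_i=\langle E_i\rangle\neq0$. The $U_i$ are pairwise orthogonal and span $W$. A vector in $U_i\cap\sum_{j\ne i}U_j$ is orthogonal to every $U_j$ with $j\ne i$ and also to $U_i$, so it is $0$; likewise the radical of each $U_i$ is orthogonal to $W$, so it is $0$. Thus each $U_i$ is nondegenerate and $W=U_1\perp\dots\perp U_c$. As $H$ acts on $\Delta$ by automorphisms, it permutes the $U_i$.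

**Step 6: the case $c\ge2$.** We show that $\gamma$ is some $\gamma_U^\sigma$.

The number of nonzero components of a vector with respect to $U_1,\dots,U_c$ is $H$-invariant, and vectors in $E$ have exactly one. So all vectors with at least two nonzero components lie in the single orbit $D$. If $c\ge3$, the numbers $2$ and $3$ would both occur in $D$, which is impossible. So $c=2$ and $D$ is exactly the set of vectors with both components nonzero. With $U=U_1$, $U^\perp=U_2$ we have $E=(U\cup U^\perp)\setminus0$.

Let $Q,Q'\in\mathcal V$ with $s_U(Q)=s_U(Q')$. Since $s_Us_{U^\perp}=s_W=\varepsilon$ on $\mathcal V$, also $s_{U^\perp}(Q)=s_{U^\perp}(Q')$. Write $Q'=Q+\lambda_a+\lambda_b$ with $a\in U$, $b\in U^\perp$. On $U$ the two forms differ by $\lambda_a$, and on $U^\perp$ by $\lambda_b$. So (2.1), applied in $U$ and in $U^\perp$, gives $Q(a)=0=Q(b)$. By (2.2), $t_aQ=Q+\lambda_a$. Since $(Q+\lambda_a)(b)=Q(b)+B(a,b)=0$, also $t_bt_aQ=Q'$. As $t_a,t_b\in H$, the forms $Q,Q'$ are in the same $H$-orbit. So $\mathcal V$ is the union of $\gamma_U^+$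 and $\gamma_U^-$, each inside one of the two $H$-orbits; hence these are the orbits, and $\gamma=\gamma_U^\sigma$ for some $\sigma$. If $\varepsilon=+$, then $\gamma_U^\sigma=\gamma_{U^\perp}^\sigma$, so we may take $\dim U\le n$. If $\varepsilon=-$, then $\gamma_U^-=\gamma_{U^\perp}^+$, so we may take $\sigma=+$. This is (B).

## 7. Connected $E$: a function with three values

From now until Section 9, $\langle E\rangle=W$ and $\Delta$ is connected. Here the linear algebra stops: the span of $E$ is $W$, the only component is $E$, and both operations return what we started with. This case really occurs. For $n=2$, $\varepsilon=-$, $\gamma=\{Q_1\}$, $E$ consists of the $2$-subsets of $\{2,\dots,6\}$. They span $W$, since the even subsets of $\{2,\dots,6\}$ form a $4$-dimensional space not containing $\Omega_6$. The graph $\Delta$ (two $2$-subsets adjacent if they share one point) is connected.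

What helps is that $H$ now has very few orbits on $W$, namely $\{0\}$, $E$ and $D$. So every $H$-invariant function on $W$ has only three values, and the Fourier transform of $1_E$ is such a function. This leaves one integer parameter $t$ and one sign.

**Step 7: $E$ is an $H$-orbit, and $\Delta$ has diameter at most $2$.** These are the two facts that connectedness gives.

If $a\sim b$, then $a+b\in E$ and $t_{a+b}(a)=a+B(a,a+b)(a+b)=b$. As $\Delta$ is connected, $H$ is transitive on $E$.

(7.1) Any two distinct non-adjacent $a,b\in E$ have a common neighbour.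

Otherwise, since $\Delta$ is connected, there would be vertices $a,b$ at distance exactly $3$, joined by a path $a\sim e_1\sim e_2\sim b$ with $a\not\sim e_2$ and $e_1\not\sim b$. But $e_1+e_2\in E$, and $B(a,e_1+e_2)=1+0=1$, $B(b,e_1+e_2)=0+1=1$. So $a,b$ have a common neighbour, a contradiction.

**Step 8: all sizes in terms of $t$ and $\eta$.** We compute $|E|$, the degree of $\Delta$, and the number of ways to write a vector as a sum of two elements of $E$.

Let $s=|E|$; then $s\ge2n$ as $E$ spans $W$. For $\varphi:W\to\mathbb C$ let $F\varphi(w)=\sum_x\varphi(x)(-1)^{B(x,w)}$, so $F^2=2^{2n}$. The function $F1_E$ is $H$-invariant with value $s$ at $0$. Let $p,q\in\mathbb Z$ be its values on $E$ and $D$. Then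
$$F1_E=q\cdot1+(p-q)1_E+(s-q)1_0 .$$
Applying $F$ again, with $F1=2^{2n}1_0$ and $F1_0=1$,
$$2^{2n}1_E=2^{2n}q\,1_0+(p-q)F1_E+(s-q)\cdot1 .$$
On $D$ this says $0=(p-q)q+s-q$; on $E$ it says $2^{2n}=(p-q)p+s-q$. Subtracting, $(p-q)^2=2^{2n}$. Write $p-q=\eta2^n$ with $\eta=\pm1$ and $q=-\eta t$ with $t\in\mathbb Z$. Then $s=q-(p-q)q=t(2^n-\eta)$, and $s>0$ gives $t>0$. Altogether
$$s=t(2^n-\eta),\qquad q=-\eta t,\qquad p=\eta(2^n-t),\qquad t\in\mathbb Z_{>0}.\tag{7.2}$$
For $e_0\in E$, $p$ is the number of elements of $E$ orthogonal to $e_0$ minus the number not orthogonal. So the degree of $\Delta$ is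
$$y=\frac{s-p}2=2^{n-1}(t-\eta).\tag{7.3}$$
In the same way, for $d\in D$,
$$|E\cap d^\perp|=\frac{s+q}2=t(2^{n-1}-\eta).\tag{7.4}$$

Let $\mu$, respectively $\lambda$, be the number of $e\in E$ with $e+w\in E$, for $w\in D$, respectively $w\in E$. This number is the value $(1_E*1_E)(w)$ of the convolution, and
$$F(1_E*1_E)=(F1_E)^2=q^2+(p^2-q^2)1_E+(s^2-q^2)1_0 .$$
Applying $F$, we get on $W\setminus0$
$$1_E*1_E=2^{-2n}\big[(p^2-q^2)F1_E+s^2-q^2\big].$$
Use $s-q=-(p-q)q$ and hence $p-s=(p-q)-(s-q)=(p-q)(1+q)$. On $D$,
$$\mu=2^{-2n}(p-q)q\big[(p+q)-(s+q)\big]=2^{-2n}(p-q)q(p-s)=q(q+1)=t^2-\eta t,\tag{7.5}$$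
and
$$\lambda=\mu+2^{-2n}(p^2-q^2)(p-q)=\mu+p+q=t^2-3\eta t+\eta2^n.\tag{7.6}$$
In the example $\gamma=\{Q_1\}$, $n=2$: $s=10=t(4-\eta)$ forces $\eta=-1$, $t=2$. Then $y=6$ and $\mu=6$, which agrees with direct counting: a $2$-subset of a $5$-set shares one point with six others, and $\{1,2\}=e+e'$ with $e,e'\in E$ exactly for the six $2$-subsets $e$ of $\{3,4,5,6\}$.

**Step 9: two inequalities.** We feed (5.1) into these numbers to bound $t$.

Fix $e_0\in E$. By (5.1) all $y$ neighbours $e$ of $e_0$ satisfy $e+e_0\in E$. So the remaining elements counted by $\lambda$ number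
$$z:=\#\{e\in E:B(e,e_0)=0,\ e+e_0\in E\}=\lambda-y=(t-3\eta)(t-2^{n-1})\ge0.\tag{7.7}$$
(Expand: $t^2-3\eta t+\eta2^n-2^{n-1}t+\eta2^{n-1}$, and $\eta2^n+\eta2^{n-1}=3\eta2^{n-1}$.)

(7.8) If $d\in D$ and $e,e+d\in E$, then $B(e,d)=0$.

Otherwise $B(e,e+d)=1$, and (5.1) gives $d=e+(e+d)\in E$. So $\mu\le|E\cap d^\perp|$, that is, $t^2-\eta t\le t(2^{n-1}-\eta)$:
$$t\le2^{n-1},\ \text{with equality if and only if } e+d\in E\text{ for all }d\in D,\ e\in E\cap d^\perp.\tag{7.9}$$
If $t<2^{n-1}$, then (7.7) gives $t\le3\eta$. So either $t=2^{n-1}$, or $\eta=1$, $t\le3$ and $t<2^{n-1}$.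

## 8. $t=2^{n-1}$: the set $E$ comes from a quadratic form

**Step 10.** We show that in this case $\gamma$ or $\gamma^c$ is a singleton.

By (7.7), $z=0$: if $x,y\in E$ are distinct and orthogonal, then $x+y\notin E$. Define $Q_0=1$ on $E$ and $Q_0=0$ on $D\cup\{0\}$. We claim
$$Q_0(x+y)=Q_0(x)+Q_0(y)+B(x,y)\quad\text{for all }x,y\in W.$$
If one argument is $0$, or $x=y$, this is trivial.

Let $x,y\in E$ be distinct. If $B(x,y)=1$, then $x+y\in E$ by (5.1), and $1=1+1+1$. If $B(x,y)=0$, then $x+y\notin E$ by $z=0$, and $0=1+1+0$.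

Let $x\in E$, $y\in D$. If $B(x,y)=0$, then $x+y\in E$ by the equality case of (7.9), and $1=1+0+0$. If $B(x,y)=1$, then $x+y\notin E$ by (7.8), and $0=1+0+1$. So the identity holds whenever one argument is in $E$.

Let $x,y\in D$. Since $t=2^{n-1}\ge2$, $\mu=t(t-\eta)>0$, so $x=e+e'$ with $e,e'\in E$. By (7.8) $B(e,x)=0$, so $B(e,e')=B(e,e+x)=0$. Using the identity twice with an argument in $E$,
$$Q_0(x+y)=Q_0(e+(e'+y))=1+Q_0(e'+y)+B(e,e'+y)=1+1+Q_0(y)+B(e',y)+B(e,y)=Q_0(y)+B(x,y),$$
and $Q_0(x)=0$. The claim is proved.

So $Q_0\in\mathcal Q$, and $H$ fixes $Q_0$ because it preserves $E$. If $Q_0\in\mathcal V$, then $\{Q_0\}$ is an $H$-orbit on $\mathcal V$, so $\gamma$ or $\gamma^c$ is $\{Q_0\}$. If $Q_0\notin\mathcal V$, then by (2.1) $\mathcal V=\{Q_0+\lambda_a:Q_0(a)=1\}=\{Q_0+\lambda_a:a\in E\}$. Since $h(Q_0+\lambda_a)=Q_0+\lambda_{ha}$ and $H$ is transitive on $E$, $H$ is transitive on $\mathcal V$, a contradiction.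

## 9. $t\le3$: two contradictions and a symmetric group $S_{10}$

Now $\eta=1$, $t\le3$, $t<2^{n-1}$.

**Step 11: $t=1$ and $t=2$ do not occur.** For $t=1$, (7.3) gives $y=0$, but $\Delta$ is connected with $s\ge2n>1$ vertices.

For $t=2$, $\mu=2$, so each $d\in D$ is the sum of exactly one unordered pair from $E$. Let $a,b\in E$ be distinct and non-adjacent, with common neighbour $e$ by (7.1). Then $a+e,b+e\in E$ and $(a+e)+(b+e)=a+b$. The pairs $\{a+e,b+e\}$ and $\{a,b\}$ differ: $a+e=a$ is impossible, and $a+e=b$ would give $B(e,a)=B(a+b,a)=0$. So $a+b\notin D$, hence $a+b\in E$. With (5.1), $E\cup\{0\}$ is closed under addition. As it spans $W$, $E=W\setminus0$ and $D=\emptyset$, a contradiction.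

**Step 12: the pairs when $t=3$.** We prepare the local structure. Since $3<2^{n-1}$, $n\ge3$. The formulas give
$$z=0,\qquad s=3(2^n-1),\qquad y=2^n,\qquad\mu=6.$$
So each $d\in D$ is the sum of exactly three disjoint unordered pairs $P_1,P_2,P_3$ of elements of $E$ (the pairs $\{e,e+d\}$). By (7.8) all their members are orthogonal to $d$, hence the two members $e,e+d$ of a pair are non-adjacent. For $a\in P_i$ and $P_j=\{a',b'\}$, $j\neq i$, we have $B(a,a')+B(a,b')=B(a,d)=0$. So $a$ is adjacent to both or to neither member of $P_j$. By symmetry, between $P_i$ and $P_j$ either all adjacencies hold, and we call the pairs adjacent, or none does.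

Let $a,b\in E$ be distinct and non-adjacent. Since $z=0$, $d=a+b\in D$; let $P_1=\{a,b\}$. If $e$ is a common neighbour of $a$ and $b$, then $\{a+e,b+e\}$ is one of the three pairs, different from $P_1$ as in Step 11, and adjacent to $P_1$ because $B(a,a+e)=1$. Conversely, if $P_j$ is adjacent to $P_1$ and $x\in P_j$, then $e=a+x\in E$ by (5.1), and $B(a,e)=B(a,x)=1$, $B(b,e)=B(b,a)+B(b,x)=1$. So $e\mapsto a+e$ is a bijection from the common neighbours of $a,b$ to the members of pairs adjacent to $P_1$. The number of common neighbours is twice the number of pairs adjacent to $P_1$. By (7.1) this number is positive. Since each $P_i$ is itself a non-adjacent pair with sum $d$, each of $P_1,P_2,P_3$ is adjacent to another one.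

**Step 13: the three pairs are mutually adjacent.** This fixes the number of common neighbours. If not, then after renumbering $P_2$ is adjacent to $P_1$ and $P_3$, but $P_1,P_3$ are not adjacent. Take $a\in P_1$, $a'\in P_2$, $e=a+a'\in E$. Then $B(e,d)=0$, so $t_e\in H$ fixes $d$; it preserves $E$, so it permutes the three pairs. It swaps $a$ and $a'$: $B(a,e)=B(a,a')=1$, so $t_e(a)=a+e=a'$. So it swaps $P_1$ and $P_2$ and fixes $P_3$. As $P_2,P_3$ are adjacent, so are $P_1,P_3$, a contradiction. Hence:

(9.1) For every $d\in D$ the three pairs are mutually adjacent, and any two distinct non-adjacent elements of $E$ have exactly $4$ common neighbours.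

**Step 14: $n=4$.** We count paths of length two. Let $a\sim b$. If $x\sim a$, then $x+a\in E$ and $x+a\sim a$, so the neighbours of $a$ fall into pairs $\{x,x+a\}$. Since $B(x,b)+B(x+a,b)=B(a,b)=1$, exactly one member of each pair is adjacent to $b$. So $a,b$ have exactly $y/2=2^{n-1}$ common neighbours.

Fix $a$ and count the paths $a\sim b\sim c$ with $c\neq a$, $c\not\sim a$. Counting by $b$ gives $2^n(2^n-1-2^{n-1})=2^n(2^{n-1}-1)$. Counting by $c$ with (9.1) gives $4(s-1-y)=4(2^{n+1}-4)=16(2^{n-1}-1)$. So $2^n=16$: $n=4$, $s=45$, $y=16$.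

**Step 15: a clique of size nine.** We find nine pairwise adjacent elements of $E$; they will coordinatise $W$.

(9.2) The neighbourhood of a vertex $a\in E$ contains no three distinct pairwise non-adjacent elements.

Suppose $e,e',e''\sim a$ are such. Then $a+e\in E$. Since $B(a+e,e')=1$, $a+e+e'\in E$. Since $B(a+e+e',e'')=1$, $a+e+e'+e''\in E$. This last vector has $B$-value $1$ with $a$, so $e+e'+e''\in E$. By $z=0$, $d=e+e'\in D$. It is the sum of the distinct pairs $\{e,e'\}$ and $\{e'',e+e'+e''\}$, which are not adjacent as $B(e,e'')=0$. This contradicts (9.1).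

Fix $a\in E$ and $e\sim a$. The $16$ neighbours of $a$ fall into $8$ pairs $\{x,x+a\}$, one of which is $\{e,e+a\}$. From each of the other seven pairs exactly one member is adjacent to $e$, by Step 14. Let $C$ consist of $e$ and these seven elements. If $x\in C\setminus\{e\}$, then $B(x,e+a)=B(x,e)+B(x,a)=1+1=0$. So if two distinct elements $x,x'$ of $C\setminus\{e\}$ were non-adjacent, then $x,x',e+a$ would be three distinct pairwise non-adjacent neighbours of $a$, against (9.2). Hence $\{a\}\cup C=\{g_1,\dots,g_9\}$ with $B(g_i,g_j)=1$ for all $i\ne j$.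

The Gram matrix of $g_1,\dots,g_8$ is $J-I$, with $J$ the all-ones $8\times8$ matrix, and $(J-I)^2=8J-2J+I=I$ over $\mathbb F_2$. So $g_1,\dots,g_8$ are linearly independent and form a basis of the $8$-dimensional space $W$. Both $g_9$ and $\sum_{i\le8}g_i$ have $B$-value $1$ with each $g_i$, $i\le8$ (for the sum: $7\equiv1$). So $g_9=\sum_{i\le8}g_i$.

**Step 16: recognising the model.** We identify $E$ and then read off $\gamma$. Let $\Omega=\{1,\dots,10\}$, and consider the even subsets modulo $\Omega$ with $B(x,y)=|x\cap y|$. As in Section 4, this form is well defined and nondegenerate, and the dimension is $8$. The sets $\{i,10\}$, $i\le8$, have Gram matrix $J-I$, and $\sum_{i\le8}\{i,10\}=\{1,\dots,8\}\equiv\{9,10\}$. So $g_i\mapsto\{i,10\}$ for $i\le9$ defines an isometry from $W$ to the model; we identify. The set $E$ contains all $g_i$ and, by (5.1), all $g_i+g_j=\{i,j\}$. These are the $9+36=45$ two-subsets of $\Omega$, which are distinct vectors. As $|E|=45$, $E$ is the set of $2$-subsets. As in Section 4, $t_{\{i,j\}}$ acts as the transposition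 $(i\,j)$. Hence $S_{10}\le H$.

**Step 17: the orbits of $S_{10}$ on forms.** For odd $A\subseteq\Omega$ put $Q_A(x)=\frac{|x|}2+|x\cap A|$ modulo $2$. As in Section 4, the polar form is $B$, and $Q_A$ is well defined because $Q_A(\Omega)=5+|A|$ is even. Also $Q_A=Q_{A'}$ if and only if $A'\in\{A,A^c\}$: equality means that $A+A'$ meets every even set evenly. There are $2^9/2=2^8$ classes, so these are all the forms in $\mathcal Q$. Since $gQ_A=Q_{gA}$ for $g\in S_{10}$, the $S_{10}$-orbits are given by $|A|\in\{1,9\}$, $|A|\in\{3,7\}$, $|A|=5$, with sizes $10$, $120$ and $\frac12\binom{10}5=126$. Now $|\mathcal V^-|=N^-(4)=120$ and $|\mathcal V^+|=136$, and both sets are unions of $S_{10}$-orbits. The only union of size $120$ is the orbit of size $120$, so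
$$\mathcal V^-=\{Q_A:|A|=3\},\qquad\mathcal V^+=\{Q_i:i\in\Omega\}\cup\{Q_A:|A|=5\},\qquad Q_i=Q_{\{i\}}.\tag{9.3}$$
If $\varepsilon=-$, $H$ is transitive on $\mathcal V$, a contradiction. So $\varepsilon=+$. The two $H$-orbits on $\mathcal V$ are unions of the two $S_{10}$-orbits, so they are these orbits, and $\gamma$ is the one of size $10$ or of size $126$. This is (C), and "only if" in Theorem B is proved. $\square$

## 10. Transitivity on $\gamma\times\gamma^c$ for the listed sets

We prove "if" in Theorem B. The condition is symmetric under exchanging $\gamma$ and $\gamma^c$.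

**Singletons.** Here the condition is the $2$-transitivity of $G$ on $\mathcal V$, proved after (2.1).

**The sets $\gamma_R$.** We show that the stabiliser $G_R$ of $R$, which lies in $G_{\gamma_R}$, is already transitive on $\gamma_R\times\gamma_R^c$. Both sets are nonempty, by (2.4) and $0<k_r<v$.

Let $Q,Q_1\in\gamma_R$. There is $f\in G$ with $fQ=Q_1$. Then $Q_1$ vanishes on $f(R)$ and on $R$, so any linear bijection $f(R)\to R$ preserves $Q_1$. By Witt it extends to some $f'\in O(Q_1)$. Then $f'f\in G_R$ maps $Q$ to $Q_1$.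

Now fix $Q\in\gamma_R$. By (2.1) the elements of $\gamma_R^c$ are $Q+\lambda_a$ with $Q(a)=0$ and $a\notin R^\perp$. Given two such vectors $a,a'$, the functionals $B(\cdot,a)$ and $B(\cdot,a')$ on $R$ are nonzero, so there is $\varphi\in GL(R)$ with $B(\varphi x,a')=B(x,a)$ for all $x\in R$. Since $R\subseteq R^\perp$, neither $a$ nor $a'$ is in $R$, and $x+ca\mapsto\varphi x+ca'$ is a well-defined bijection $R\oplus\langle a\rangle\to R\oplus\langle a'\rangle$. It preserves $Q$: both $Q(x)$ and $Q(\varphi x)$ are $0$, and $Q(x+a)=B(x,a)=B(\varphi x,a')=Q(\varphi x+a')$. By Witt it extends to some $h\in O(Q)$, which preserves $R$ and maps $a$ to $a'$. So $h$ fixes $Q$ and maps $Q+\lambda_a$ to $Q+\lambda_{a'}$.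

**The sets $\gamma_U^\sigma$.** We use $\mathrm{Sp}(U)\times\mathrm{Sp}(U^\perp)\le G_\gamma$. Both $\gamma$ and $\gamma^c$ are nonempty by the size formula, as $m,n-m\ge1$. For $(Q,Q')\in\gamma\times\gamma^c$ the restrictions to $U$ have types $(\sigma,-\sigma)$, and those to $U^\perp$ have types $(\varepsilon\sigma,-\varepsilon\sigma)$. The group $\mathrm{Sp}(U)$ is transitive on the pairs $(P,P')$ of forms on $U$ of types $(\sigma,-\sigma)$. Indeed it is transitive on the forms $P$ of type $\sigma$; and $P'=P+\lambda_a$ with $P(a)=1$ by (2.1), where $O(P)$ is transitive on such $a$ by Witt. The same holds on $U^\perp$. A form is determined by its two restrictions, so $\mathrm{Sp}(U)\times\mathrm{Sp}(U^\perp)$ is transitive on $\gamma\times\gamma^c$.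

**The $10$-set.** By (9.3), whose derivation uses only $S_{10}\le G$, the set $\gamma=\{Q_i\}$ lies in $\mathcal V^+$ and $\gamma^c=\{Q_A:|A|=5\}$. The group $S_{10}\le G_\gamma$ is transitive on $\gamma$. The stabiliser $S_9$ of $i$ is transitive on the $126$ classes $\{A,A^c\}$ with $|A|=5$, because each contains exactly one $5$-subset of $\Omega\setminus\{i\}$. $\square$

## 11. Stabilisers, and why the listed codes are distinct

Let $n\ge3$ and put $E(\gamma)=\{a\ne0:t_a\gamma=\gamma\}=E(\gamma^c)$. For a nonempty proper subset $\gamma$ this is never all of $W\setminus0$: if $Q\in\gamma$ and $Q+\lambda_a\in\gamma^c$, then $t_a$ moves $\gamma$, by (2.1) and (2.2). We compute $E(\gamma)$ in each family.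

**Family (A): $E(\gamma_R)=R^\perp\setminus0$.** If $a\in R^\perp$, then $t_a$ fixes $R$ pointwise, so it preserves $\gamma_R$. If $a\notin R^\perp$, choose $y\in R$ with $B(y,a)=1$. For $Q\in\gamma_R$, $Q+\lambda_y$ is again in $\gamma_R$, as $Q(y)=0$ and $\lambda_y|_R=0$; and it takes the value $Q(a)+1$ at $a$. So some $Q\in\gamma_R$ has $Q(a)=0$. Then $t_aQ=Q+\lambda_a$ has value $1$ at $y$, so it is not in $\gamma_R$. Hence $\gamma_R$ determines $R$, and $G_{\gamma_R}=G_R$.

**Family (B): $E(\gamma_U^\sigma)=(U\cup U^\perp)\setminus0$.** If $a\in U$, then $t_a$ preserves $U$, and if $a\in U^\perp$, it fixes $U$ pointwise; in both cases $s_U(t_aQ)=s_U(Q)$. The remaining nonzero vectors have both components nonzero, and $\mathrm{Sp}(U)\times\mathrm{Sp}(U^\perp)\le G_\gamma$ is transitive on them. If one were in $E(\gamma)$, all would be, and $E(\gamma)=W\setminus0$, which is impossible. A subspace contained in $U\cup U^\perp$ lies in $U$ or in $U^\perp$, so this set determines $\{U,U^\perp\}$ as its two maximal subspaces. Hence $G_\gamma$ stabilises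 $\{U,U^\perp\}$. An element $g$ swapping $U$ and $U^\perp$ satisfies $s_U(gQ)=s_{U^\perp}(Q)=\varepsilon s_U(Q)$. So $G_\gamma$ is the full stabiliser of $\{U,U^\perp\}$ if $\varepsilon=+$, and $\mathrm{Sp}(U)\times\mathrm{Sp}(U^\perp)$ if $\varepsilon=-$, where a swap exchanges $\gamma$ and $\gamma^c$.

**Family (C): $G_\gamma=S_{10}$.** We have $Q_i+Q_j=\lambda_{\{i,j\}}$, and the vectors $\{i,j\}$ span $W$. An element of $G$ fixing every $Q_i$ fixes every vector $\{i,j\}$, so it is $1$. Thus $G_\gamma$ acts faithfully on the ten elements of $\gamma$. As it contains $S_{10}$, it equals $S_{10}$. The set $E(\gamma)$ contains all $2$-subsets, so it spans $W$. Its graph (adjacency $B=1$) is connected: the $2$-subsets are connected among themselves, and every other element of $E(\gamma)$ is adjacent to some $2$-subset, because these span $W$.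

**Distinctness.** Two listed codes that share a codeword are equal as orbits, so it suffices to recover the parameters from one codeword. In (A) the set $E(\gamma)$ does not span $W$. In (B) it spans $W$ but its graph is disconnected. In (C) it spans and is connected. So the families are separate. Within (A), $E(\gamma)$ gives $R$ and hence $r$, and $\gamma_R=\gamma_{R'}^c$ would force $R=R'$, which is absurd. Within (B), $E(\gamma)$ gives $\{U,U^\perp\}$. For $\varepsilon=+$ this gives $m$ as half the smaller dimension, and $\sigma$ is the common value of $s_U=s_{U^\perp}$ on $\gamma$. For $\varepsilon=-$, $U$ is the one of the two subspaces on which the forms in $\gamma$ have type $+$. Within (C) the sizes $10$ and $126$ differ. $\square$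

## 12. The exact minimum distances

Let $n\ge3$. For sets of equal size $d(\gamma,\gamma')=|\gamma\setminus\gamma'|=|\gamma'\setminus\gamma|$, and this is unchanged on passing to complements. So a code and its complementary code have the same $\delta$.

**Family (A).** We bound $d(\gamma_R,\gamma_{R'})$ below by testing a single vector, and then show that the bound is attained. Let $R'\ne R$ be totally isotropic of dimension $r$ and $x\in R'\setminus R$. Then
$$d(\gamma_R,\gamma_{R'})\ge c(x):=\#\{Q\in\gamma_R:Q(x)=1\}.$$

Suppose $x\in R^\perp$; then $r\le n-1$. Put $m'=n-r$. Then $Q(x)=\bar Q(\bar x)$ with $\bar x\ne0$ in $R^\perp/R$. By (2.4), applied also to $\langle\bar x\rangle$ in $R^\perp/R$,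
$$c(x)=2^r\big[2^{m'-1}(2^{m'}+\varepsilon)-2^{m'-1}(2^{m'-1}+\varepsilon)\big]=2^{r+2m'-2}=2^{2n-r-2}.$$

Suppose $x\notin R^\perp$. Choose $y\in R$ with $B(x,y)=1$. Then $Q\mapsto Q+\lambda_y$ permutes $\gamma_R$ and changes $Q(x)$, so $c(x)=k_r/2=2^{2n-r-2}+\varepsilon2^{n-2}$.

Both values are attained when such an $x$ exists. In the first case take $R'=R_0\oplus\langle x\rangle$ with $R_0$ any hyperplane of $R$; in the second case take $R_0=R\cap x^\perp$, which is a hyperplane of $R$. Then $R'$ is totally isotropic of dimension $r$. For $Q\in\gamma_R$ and $z\in R_0$ we have $Q(z+x)=Q(x)$. So $Q\in\gamma_{R'}$ if and only if $Q(x)=0$, and $d(\gamma_R,\gamma_{R'})=c(x)$. Vectors $x\in R^\perp\setminus R$ exist if and only if $r\le n-1$; vectors $x\notin R^\perp$ always exist. Hence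
$$\delta=\min\{2^{2n-r-2},\,2^{2n-r-2}+\varepsilon2^{n-2}\}\quad(r\le n-1),\qquad\delta=2^{n-2}+2^{n-2}=2^{n-1}\quad(r=n,\ \varepsilon=+).$$
For $\varepsilon=+$ this is at least $2^{n-1}\ge4$. For $\varepsilon=-$ it is $2^{n-2}(2^{n-r}-1)$, which is at least $4$ if $n\ge4$; for $n=3$ it is $6$ for $r=1$ and $2$ for $r=2$.

**Family (B), a distance formula.** We express the distance by two intersection dimensions. Let $\dim U=\dim U'=2m$, $i=\dim(U\cap U')$, $j=\dim(U^\perp\cap U')$. For nondegenerate $X,Y$ of dimensions $2l,2l'$ we have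
$$s_X(Q)s_Y(Q)=2^{-l-l'}\sum_{u\in X,\,u'\in Y}(-1)^{Q(u+u')+B(u,u')}.$$
Summing over $Q\in\mathcal Q$, only the terms with $u=u'$ survive, by Section 2, and
$$\sum_{Q\in\mathcal Q}s_Xs_Y=2^{2n-l-l'}|X\cap Y|.$$
Since $1_{\mathcal V}=\frac12(1+\varepsilon s_W)$ and $s_Us_W=s_{U^\perp}$,
$$\sum_{Q\in\mathcal V}s_Us_{U'}=\tfrac12\big(2^{2n-2m+i}+\varepsilon2^{n+j}\big).$$
The product $s_Us_{U'}$ is $-1$ exactly on the symmetric difference of $\gamma_U^\sigma$ and $\gamma_{U'}^\sigma$, which has size $2d$ with $d=d(\gamma_U^\sigma,\gamma_{U'}^\sigma)$. So the left side is $v-4d$. With $v=\frac12(2^{2n}+\varepsilon2^n)$ this gives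
$$d=\tfrac18\big(2^{2n}-2^{2n-2m+i}+\varepsilon(2^n-2^{n+j})\big).\tag{12.1}$$

(12.2) If $i=2m-1$, then $j=0$ and $d=2^{2n-4}$. Indeed vectors of $U'\cap U^\perp$ lie in $(U\cap U')^\perp\cap U'$, which is $1$-dimensional and is the radical of the hyperplane $U\cap U'$ of the nondegenerate space $U'$. So it lies in $U$, and $U\cap U^\perp=0$. Now (12.1) gives $d=\frac18(2^{2n}-2^{2n-1})$.

Such $U'$ exist when $m\le n-1$. For $0\ne u_0\in U$, $u\in U$ with $B(u,u_0)=1$, and $0\ne w\in U^\perp$, take $U'=(U\cap u_0^\perp)+\langle u+w\rangle$. The linear map $U\to U'$ that is the identity on $U\cap u_0^\perp$ and sends $u$ to $u+w$ is a bijective isometry, so $U'$ is nondegenerate of dimension $2m$; and $U\cap U'=U\cap u_0^\perp$.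

**Family (B), $\varepsilon=-$.** We minimise (12.1). For $U'\ne U$ we have $i\le2m-1$ and $j\ge0$, so $d\ge\frac18(2^{2n}-2^{2n-1})=2^{2n-4}$. By (12.2) this is attained. So $\delta=2^{2n-4}\ge4$.

**Family (B), $\varepsilon=+$.** Here $m\le n/2$, and $\gamma_{U^\perp}^\sigma=\gamma_U^\sigma$, so we take $U'\ne U,U^\perp$. If $i=2m-1$, then $d=2^{2n-4}$, and such $U'$ exist; they differ from $U^\perp$ since $i\geq1$. Let $i\le2m-2$. We have $j\le2m\le n$, and $j=n$ would give $2m=n$ and $U'=U^\perp$. So $j\le n-1$.

If $j\le n-2$, then $d\ge\frac18(2^{2n}-2^{2n-2}+2^n-2^{2n-2})=\frac18(2^{2n-1}+2^n)>2^{2n-4}$.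

If $j=n-1$, then $2m\in\{n-1,n\}$. For $2m=n$, $U'\cap U^\perp$ is a hyperplane of $U'$ and $\dim U^\perp=2m$, so (12.2) with $U^\perp$ in place of $U$ gives $d=2^{2n-4}$. For $2m=n-1$, $U'\subseteq U^\perp$, so $i=0$ and
$$d=\tfrac18\big(2^{2n}-2^{n+1}+2^n-2^{2n-1}\big)=2^{2n-4}-2^{n-3}.$$
Such $U'$ exist because $2m\le2n-2m=\dim U^\perp$. So $\delta=2^{2n-4}-2^{n-3}$ if $n=2m+1$, and $\delta=2^{2n-4}$ otherwise. In all cases $\delta\ge3$, with the value $3$ for $n=3$.

**Family (C), lower bound.** We show that two distinct $G$-images of $\gamma=\{Q_1,\dots,Q_{10}\}$ share at most four forms. In $\gamma$ we have $Q_j=Q_i+\lambda_{\{i,j\}}$ and $|\{i,j\}\cap\{i,l\}|=1$ for distinct $i,j,l$. So every $G$-image of $\gamma$ has this property: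

(12.3) If $Q,\ Q+\lambda_g,\ Q+\lambda_{g'}$ are three distinct members, then $B(g,g')=1$.

Let $\gamma'$ be a $G$-image of $\gamma$ with $|\gamma\cap\gamma'|\ge5$. Using $S_{10}$ we may assume $Q_1,\dots,Q_5\in\gamma\cap\gamma'$. A further member of $\gamma'$ is $Q_1+\lambda_g$, where $Q_1(g)=0$ by (2.1) and $B(g,\{1,l\})=1$ for $2\le l\le5$ by (12.3). These last conditions describe the coset of $\{1,6\}$ modulo $\langle\{1,l\}:2\le l\le5\rangle^\perp$. A vector of this orthogonal space contains all or none of $1,\dots,5$, so modulo $\Omega$ it is an even subset of $\{6,\dots,10\}$. Hence $g=\{1\}\cup O$ with $O\subseteq\{6,\dots,10\}$ odd. Now $Q_1(g)=\frac{1+|O|}2+1=0$ modulo $2$ forces $|O|\in\{1,5\}$. For $|O|=5$ the vector $g=\{1,6,\dots,10\}$ meets each $\{1,l\}$, $l\ge6$, in two points, so it is orthogonal to all of them. The five further members of $\gamma'$ come from these six candidates, and their vectors have pairwise $B$-value $1$ by (12.3). So the candidate with $|O|=5$ is not among them. Hence they are $Q_1+\lambda_{\{1,l\}}=Q_l$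 for $6\le l\le10$, and $\gamma'=\gamma$. Therefore $\delta\ge10-4=6$.

**Family (C), equality.** We exhibit two codewords at distance $6$. Let $a=\{1,2,3,4\}$. Then $Q_i(a)=2+|a\cap\{i\}|$ is $0$ if and only if $i\notin a$. By (2.2), $t_a$ fixes $Q_1,\dots,Q_4$, and for $i\ge5$ it maps $Q_i$ to $Q_i+\lambda_a=Q_{\{i\}\cup a}$, which is not in $\gamma$ because $|\{i\}\cup a|=5$. So $d(\gamma,t_a\gamma)=6$ and $\delta=6$. This proves Theorem C, and with Section 3 and Section 11, Theorem A. $\square$
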